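# Every group is a maximal subgroup of a free projection-generated regular $*$-semigroup

## 1. Theorems A and B

**Theorem A.** For every group $G$ there is a projection algebra $P$ such that $G$ is isomorphic to a maximal subgroup of $\mathbf{PG}(P)$.

**Theorem B.**

1. In Theorem A one may take $P=\mathsf P(S_1)$ with $S_1$ an $\mathcal H$-trivial regular $*$-semigroup. If $G$ is finitely presented, $S_1$ (hence $P$) may be taken finite.
2. The groups occurring as maximal subgroups of $\mathbf{PG}(P)$ with $P$ finite are exactly the finitely presented groups.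
3. For every family $(G_k)_{k\in K}$ of groups there is a single projection algebra $P$ such that every $G_k$ is isomorphic to a maximal subgroup of $\mathbf{PG}(P)$.

Here is what the words mean. A *regular $*$-semigroup* is a semigroup $S$ with a unary operation $x\mapsto x^*$ satisfying
$$(x^*)^*=x,\qquad (xy)^*=y^*x^*,\qquad xx^*x=x .$$
A *projection* is an element $p$ with $p^2=p=p^*$. The *projection algebra* $\mathsf P(S)$ is the set of projections of $S$ with the unary operations $\theta_p(q)=pqp$, one for each projection $p$. Abstractly, a projection algebra is a structure $(P,\{\theta_p\}_{p\in P})$ isomorphic to some $\mathsf P(S)$.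

Given $P$, one forgets $S$ and forms the freest regular $*$-semigroup with this projection data. The semigroup $\mathbf{PG}(P)$ is the regular $*$-semigroup generated by a copy of $P$, consisting of projections with $pqp=\theta_p(q)$, with the following universal property. For every regular $*$-semigroup $S$ and every map $\varphi:P\to\mathsf P(S)$ with $\varphi(\theta_p(q))=\varphi(p)\varphi(q)\varphi(p)$ there is a unique $*$-preserving homomorphism $\mathbf{PG}(P)\to S$ extending $\varphi$.

A *maximal subgroup* of a semigroup $M$ is the group $\mathcal H$-class $H_e$ of an idempotent $e$; recall that $H_e$ is the group of units of the monoid $eMe$. A semigroup is *$\mathcal H$-trivial* if $\mathcal H$ is equality.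

The question is from James East, Robert D. Gray, P.A. Azeef Muhammed and Nik Ruskuc, "Maximal subgroups of free projection- and idempotent-generated semigroups with applications to partition monoids", arXiv:2507.06600 (2025): is every group a maximal subgroup of some $\mathbf{PG}(P)$? The corresponding statement is known for free idempotent-generated semigroups $\mathbf{IG}(E)$ over biordered sets. Theorem A says that the answer is yes for $\mathbf{PG}$ as well. Note the last clause of B(1): the semigroup $S_1$ that supplies the projections can have only trivial subgroups, so the group $G$ is created by the passage from $S_1$ to $\mathbf{PG}(\mathsf P(S_1))$.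

## 2. Projections, and a presentation of $\mathbf{PG}(P)$

**Examples.** (a) A group with $x^*=x^{-1}$ is a regular $*$-semigroup whose only projection is $1$. So the projection algebra does not see the group, and $\mathbf{PG}$ of it is trivial.

(b) Let $\Gamma=(X,\sim)$ be a graph, given by a reflexive symmetric relation $\sim$ on a set $X$. Let $S_\Gamma=\{0\}\cup(X\times X)$ with
$$(x,y)(u,v)=(x,v)\ \text{ if } y\sim u,\qquad (x,y)(u,v)=0\ \text{ otherwise},$$
with $0$ a zero, $(x,y)^*=(y,x)$ and $0^*=0$. Both bracketings of $(x,y)(u,v)(w,t)$ give $(x,t)$ if $y\sim u$ and $v\sim w$, and $0$ otherwise, so $S_\Gamma$ is a semigroup. Since $\sim$ is symmetric, $*$ is an involution, and since $\sim$ is reflexive, $(x,y)(y,x)(x,y)=(x,y)$. So $S_\Gamma$ is a regular $*$-semigroup. A projection $s$ equals $ss^*$, so the projections are $0$ and the pairs $(x,x)$, which we write as $x$. They satisfy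
$$\theta_x(y)=x\ \text{ if }x\sim y,\qquad \theta_x(y)=0\ \text{ if }x\not\sim y,\qquad \theta_0(q)=\theta_q(0)=0 .$$
We write $P_\Gamma=X\cup\{0\}$ for this projection algebra.

**Lemma 1.** Let $S$ be a regular $*$-semigroup.

(a) If $p,q$ are projections, then $pq=pqpq$.

(b) For every $s\in S$, $ss^*$ and $s^*s$ are projections, $s\,\mathcal R\,ss^*$ and $s\,\mathcal L\,s^*s$. Every projection has the form $ss^*$.

(c) Each $\mathcal R$-class and each $\mathcal L$-class contains exactly one projection. Hence $s\,\mathcal R\,t$ if and only if $ss^*=tt^*$, and $s\,\mathcal L\,t$ if and only if $s^*s=t^*t$.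

*Proof.* (a) $pq=pq(pq)^*pq=pq\,qp\,pq=pqpq$. (b) $(ss^*)(ss^*)=(ss^*s)s^*=ss^*$ and $(ss^*)^*=ss^*$; from $ss^*s=s$ we get $s\,\mathcal R\,ss^*$. The other half is dual. If $p$ is a projection, $p=pp=pp^*$. (c) Existence is (b). If $p\,\mathcal R\,q$ are projections, then $pq=q$ and $qp=p$, so $p=p^*=(qp)^*=pq=q$. If $p\,\mathcal L\,q$, then $pq=p$ and $qp=q$, so $p=p^*=(pq)^*=qp=q$. The rest follows from (b). $\square$

**Proposition 2.** Let $P$ be a projection algebra. As a semigroup, $\mathbf{PG}(P)$ is given by the presentation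
$$\langle P\mid p^2=p,\ \ pqp=\theta_p(q),\ \ pqpq=pq\quad(p,q\in P)\rangle ,$$
its operation $*$ reverses words over $P$, distinct elements of $P$ stay distinct in it, and its projections are exactly the elements of $P$.

*Proof.* Let $N$ be the semigroup with this presentation. The set of relations is closed under word reversal, so reversal induces an involution $*$ of $N$ fixing the generators.

We show by induction on length that every word $w$ satisfies, in $N$, $ww^*\in P$ and $ww^*w=w$. Length $1$ is clear from $p^2=p$. Let $w=pw'$ with $w'w'^*=q\in P$ and $w'w'^*w'=w'$, that is, $qw'=w'$. Then $ww^*=pqp=\theta_p(q)\in P$, and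
$$ww^*w=pqp\cdot pw'=pqp\,w'=pqp\,q\,w'=pq\,w'=pw'=w .$$
So $N$ is a regular $*$-semigroup, and each projection $s=ss^*$ of $N$ lies in (the image of) $P$.

Let $\varphi:P\to\mathsf P(S)$ be as in the universal property. The relations hold for the images: the first because they are projections, the second by hypothesis, the third by Lemma 1(a). So $\varphi$ extends uniquely to a homomorphism $N\to S$, which preserves $*$ because $\varphi(p)^*=\varphi(p)$. Choosing $S$ with $\mathsf P(S)\cong P$ and $\varphi$ this isomorphism, we see that $P$ embeds in $N$. Thus $N$ has the defining property of $\mathbf{PG}(P)$, and two objects with that property are isomorphic over $P$. $\square$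

## 3. Words as walks

Here we collect the calculation rules used from now on. The setting is this. $P$ is a projection algebra with an element $0$ such that $\theta_0(q)=\theta_q(0)=0$ for all $q$. There is a subset $X\subseteq P\setminus\{0\}$ with a reflexive symmetric relation $\sim$ such that, for $x,y\in X$, $\theta_x(y)=x$ if $x\sim y$ and $\theta_x(y)=0$ otherwise. Finally,
$$P=\{0\}\cup X\cup T,\qquad \theta_a(x)\in X\cup\{0\}\quad\text{for all }a\in T,\ x\in X.$$
For $a\in T$ write $\pi_a(x)=\theta_a(x)$ and $Y_a=\{g\in X:\pi_a(g)=g\}$. Let $M=\mathbf{PG}(P)$. Juxtaposition always means the product in $M$, so $xa$ is a product of two generators, while $\pi_a(x)$ is a generator or $0$.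

**Lemma 3.** In $M$, for $x,y\in X$ and $a\in T$:

* **(R0)** $0$ is a zero of $M$; if $x\not\sim y$, then $xy=0$.
* **(R1)** $xx=x$.
* **(R2)** If $x\sim y$, then $xyx=x$.
* **(R3)** If $\pi_a(x)\ne0$, then $xa=x\,\pi_a(x)$; if $\pi_a(x)=0$, then $xa=0$. If $g\in Y_a$, then $ga=g=ag$.
* **(R4)** If $y=\pi_a(x)\neq0$ and $g\in Y_a$, then $xyg=xg$.
* **(R5)** If $y=\pi_a(x)\ne0$, then $y\in Y_a$, $x\sim y$, and for every $g\in Y_a$: $x\sim g$ if and only if $y\sim g$. If $\pi_a(x)=0$, then $x\not\sim g$ for every $g\in Y_a$.

*Proof.* All rules use $pq=pqpq$.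

(R0) For $q\in P$, $q0=q0q0=\theta_q(0)\,0=0\,0=0$, and $0q=0$ by applying $*$. If $x\not\sim y$, then $xy=(xyx)y=0y=0$. (R1) and (R2) are clear.

(R3) $xa=xaxa=x(axa)=x\,\theta_a(x)$. For $g\in Y_a$ this gives $ga=gg=g$; apply $*$ to get $ag=g$.

(R4) $xyg=(xa)g=x(ag)=xg$ by (R3).

(R5) Note first that $xg\ne0$ if and only if $x\sim g$: if $x\sim g$ then $xgx=x\neq0$, as $P$ embeds in $M$. If $\pi_a(x)=0$, then $xg=x(ag)=(xa)g=0$. Let $y=\pi_a(x)\ne0$. In $M$, $\theta_a(y)=a(axa)a=axa=y$, so $y\in Y_a$. For $g\in Y_a$ we have $yg=axag=a(xg)$, so $xg=0$ implies $yg=0$; and $xg=x(yg)$ by (R4), so $yg=0$ implies $xg=0$. Finally, taking $g=y$: $y\sim y$, hence $x\sim y$. $\square$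

A *walk* is a sequence $W=(x_0,\dots,x_n)$ in $X$ with $x_i\sim x_{i+1}$ for all $i$ (so a walk may stand still). Put $[W]=x_0x_1\cdots x_n\in M$, and let $W^{-1}$ be the reversed walk.

**Lemma 4.** For $e\in X$, $H_e=\{[W]: W\text{ a closed walk at }e\}$, and $[W]^{-1}=[W^{-1}]$.

*Proof.* An element of $eMe$ is given by a word beginning and ending with $e$. Read it from left to right, keeping a product of a walk. Suppose the part read so far is $[x_0,\dots,x_n]$. If the next letter is $x\in X$, either $x_n\sim x$ and the walk is extended, or the product is $0$ by (R0). If it is $a\in T$, then by (R3) either the product is $0$ or $x_na=x_n\pi_a(x_n)$, and the walk is extended by $\pi_a(x_n)$, because $x_n\sim\pi_a(x_n)$ by (R5). If it is $0$, the product is $0$. So every nonzero element of $eMe$ is $[W]$ with $W$ a closed walk at $e$.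

Conversely, let $W=(x_0,\dots,x_n)$ be a closed walk at $e$. In $[W][W^{-1}]=x_0\cdots x_{n-1}x_nx_nx_{n-1}\cdots x_0$ the middle collapses by (R1) and (R2): $x_nx_n=x_n$, then $x_{n-1}x_nx_{n-1}=x_{n-1}$, and so on, down to $e$. Likewise $[W^{-1}][W]=e$. So $[W]$ is a unit of $eMe$. Since $e\ne0$, the element $0$ is not a unit, and $H_e$ is as claimed. $\square$

## 4. Graphs give free groups; one more projection fills a triangle

The simplest case of the setting is $T=\varnothing$, that is, $P=P_\Gamma$.

**Proposition 5.** For a graph $\Gamma=(X,\sim)$ and $x\in X$, the maximal subgroup of $\mathbf{PG}(P_\Gamma)$ at $x$ is the fundamental group $\pi_1(\Gamma,x)$ of $\Gamma$ as a $1$-complex (the loops coming from reflexivity are ignored). In particular it is free.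

*Proof.* Let $\Pi$ consist of $0$ and all homotopy classes of walks in $\Gamma$, where homotopy is generated by deleting repetitions and backtracking. For classes $\gamma$ ending at $y$ and $\delta$ starting at $u$, let $\gamma\circ\delta$ be the class of $\gamma$, then the step $(y,u)$, then $\delta$, if $y\sim u$; and $0$ otherwise. Both bracketings of a triple product insert the same two steps, so $\Pi$ is a semigroup. With reversal as $*$ it is a regular $*$-semigroup: in $\gamma\circ\gamma^*\circ\gamma$ the inserted steps are stationary, and the result is homotopic to $\gamma$. Let $1_x$ be the class of the one-point walk $(x)$, a projection. Then $1_x\circ1_y\circ1_x$ is the class of $(x,x,y,y,x,x)$ without repetitions, i.e. $(x,y,x)$, which is $1_x$ if $x\sim y$, and it is $0$ otherwise. So $x\mapsto1_x$, $0\mapsto0$ extends to a homomorphism $\Phi:\mathbf{PG}(P_\Gamma)\to\Pi$, and $\Phi([W])$ is the class of $W$.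

By (R1) and (R2), homotopic walks have the same $[W]$. So class of $W\mapsto[W]$ is a well-defined map $\pi_1(\Gamma,x)\to H_x$; it is a homomorphism by (R1), it is surjective by Lemma 4, and $\Phi$ inverts it. The fundamental group of a graph is free. $\square$

**Example (triangle).** Let $X=\{x,y,t\}$ with all points adjacent. The semigroup $S_\Gamma$ has ten elements and only trivial subgroups, but the maximal subgroup of $\mathbf{PG}(P_\Gamma)$ at $x$ is $\mathbb Z$, generated by $xytx$.

So graphs alone realize every free group and nothing else. To get other groups, loops must be killed, and the tool is a projection $a\in T$. By (R5) and (R4), $\pi_a$ is a retraction of part of $X$ onto $Y_a$, and for $g\in Y_a$ adjacent to $x$ it makes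
$$x\,\pi_a(x)\,g=x\,g .$$
That is, **it fills the triangle $x,\pi_a(x),g$**.

**Example (filled triangle).** Let $X=\{x,y,t\}$ be the triangle again, and let $\alpha:X\to X$ fix $y,t$ and send $x$ to $y$. Extend $S_\Gamma$ by one element $a$ with $a^*=a$, $aa=a$, $a(u,v)=(u\alpha,v)$, $(u,v)a=(u,v\alpha)$ and $a0=0a=0$. In a product involving at least one pair and no $0$, the first component is that of the first pair, with $\alpha$ applied if a letter $a$ precedes it, and the second component is found dually; since $\alpha^2=\alpha$, the product is associative. This is a regular $*$-semigroup with projections $0,x,y,t,a$, and $\theta_a(u)=u\alpha$. In $\mathbf{PG}$ of its projection algebra, (R4) gives $xyt=xt$, so $xytx=xtx=x$. Every closed walk at $x$ in a triangle reduces to a power of $(x,y,t,x)$, so by Lemma 4 the maximal subgroup at $x$ is now trivial.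

## 5. Coning off a cycle directly is impossible

This suggests a plan for $G=\langle C\mid R\rangle$. Take a graph with fundamental group free on $C$. For each relator take the closed walk $w_0,w_1,\dots,w_{m-1},w_0$ spelling it, add a cone vertex $z$ adjacent to all $w_i$, and add projections $a$ with $\pi_a(z)=w_i$ and $w_i,w_{i+1}\in Y_a$, to fill the triangles $z,w_i,w_{i+1}$. Then $zw_{i+1}=zw_iw_{i+1}$ for all $i$, and going once around we get $zw_0=zw_0w_1\cdots w_{m-1}w_0$, which kills the loop.

The homotopy is right. What fails is the existence of the projections $a$.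

**Proposition 6.** Let $m\ge4$ and let $X=\{w_0,\dots,w_{m-1},z\}$, where the $w_i$ form an $m$-cycle and $z$ is adjacent to every point. There is no projection algebra as in Section 3 with this $X$ and $\sim$ and an $a\in T$ with $\pi_a(z)=w_0$ and $w_0,w_1\in Y_a$.

*Proof.* Suppose there is, and let $Y=Y_a$. As $\pi_a(z)\ne z$, $z\notin Y$. If $w_j\in Y$, then $z\sim w_j$ and (R5) gives $w_0\sim w_j$, so $j\in\{m-1,0,1\}$. In particular $w_2\notin Y$. Now $w_2\sim w_1\in Y$, so by (R5) $y=\pi_a(w_2)\neq0$, $y\in Y$ and $y\sim w_2$. The points adjacent or equal to $w_2$ are $w_1,w_2,w_3,z$, so $y=w_1$, or $y=w_3$ with $m=4$. In both cases $y\sim w_0\in Y$, so (R5) gives $w_2\sim w_0$, which is false for $m\ge4$. $\square$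

The proof shows what is in the way. On $Y_a$ the cone vertex must have the same neighbours as $w_0$, so a vertex like $w_2$ must leave $Y_a$ because $z$ sees it; but then $w_2$ has nowhere to go.

The way out is to replace each vertex $v$ by several copies, a *base copy* $\dot v$ invisible to $z$ and copies $v^{\rho,i}$ visible to $z$. Each $Y_a$ will contain exactly one copy of each vertex, and $\pi_a$ will move every copy of $v$ to the copy chosen by $a$. For the projection that fills $z,w_i,w_{i+1}$, vertices near $w_i$ appear in visible copies, and all others appear in their base copies. The price is that copies create new loops in the graph; these will be contracted as well. There remains the danger that we contract too much. The construction therefore carries labels in $G$ on all edges, which will give a homomorphism from the maximal subgroup to $G$.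

## 6. The data $V$, $X$, $A$, $T$

Let $G=\langle C\mid R\rangle$ with $C\ne\varnothing$ and all relators nonempty words (discard empty relators; for trivial $G$ take $\langle c\mid c\rangle$). Write $\bar c\in G$ for the image of $c\in C$. Put $0^{-1}=0$ and $g0=0g=0$ for $g\in G$.

**The graph $V$.** Its vertices are $o$ and $(c,1),(c,2),(c,3)$ for $c\in C$, and its edges are those of the $4$-cycles $\ell(c)=(o,(c,1),(c,2),(c,3),o)$. So $V$ is a bouquet of $4$-cycles. It is connected, simple and triangle-free, and all degrees are at least $2$. Write $u\approx v$ if $u=v$ or $uv$ is an edge, and $N[v]=\{u:u\approx v\}$. For $u\approx v$ define $\lambda(u,v)\in G$ by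
$$\lambda(o,(c,1))=\bar c,\qquad\lambda((c,1),o)=\bar c^{-1},\qquad\lambda=1\text{ otherwise, in particular }\lambda(v,v)=1.$$
Then $\lambda(v,u)=\lambda(u,v)^{-1}$, and the product of $\lambda$ along $\ell(c)$ is $\bar c$.

**The relators.** For $\rho=c_1^{\varepsilon_1}\cdots c_k^{\varepsilon_k}\in R$ let $(w_0,w_1,\dots,w_{m-1},w_0)$, with $w_0=o$, $m=4k\ge4$ and indices mod $m$, be the closed walk $\ell(c_1)^{\varepsilon_1}\cdots\ell(c_k)^{\varepsilon_k}$. (Both $w_i$ and $m$ depend on $\rho$.) The product of $\lambda$ along it is the value of $\rho$ in $G$, which is $1$. So there is a well-defined $f_\rho:\mathbb Z/m\to G$ with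
$$f_\rho(0)=1,\qquad f_\rho(i+1)=f_\rho(i)\lambda(w_i,w_{i+1})\quad\text{for all }i\in\mathbb Z/m.$$
This is the only place where the labelling uses that $\rho$ is a relator.

**The points $X$.** For $v\in V$ let
$$X_v=\{\dot v\}\cup\{v^{\rho,i}:\rho\in R,\ i\in\mathbb Z/m,\ v\in N[w_i]\setminus\{w_{i+1}\}\}.$$
Let $X'$ be the disjoint union of the $X_v$, and let $X=X'\sqcup\{z_\rho:\rho\in R\}$. We say that $v^{\rho,i}$ has *level* $(\rho,i)$ and $\dot v$ has *base level*. Write $\omega_i=\omega_i^\rho=w_i^{\rho,i}$; it exists because $w_i\ne w_{i+1}$.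

**The labels $A:X\times X\to G\cup\{0\}$.**

* $A(x,y)=\lambda(u,v)$ if $x\in X_u$, $y\in X_v$ and $u\approx v$.
* $A(z_\rho,z_\rho)=1$.
* $A(z_\rho,u^{\rho,i})=f_\rho(i)\lambda(w_i,u)$ and $A(u^{\rho,i},z_\rho)=A(z_\rho,u^{\rho,i})^{-1}$.
* All other values are $0$.

So $A(y,x)=A(x,y)^{-1}$ and $A(x,x)=1$. Write $x\sim y$ if $A(x,y)\ne0$. Copies of $u$ and of $v$ are adjacent exactly when $u\approx v$; the vertex $z_\rho$ sees, in $X'$, exactly the copies of level $(\rho,i)$, $i\in\mathbb Z/m$; distinct $z$'s are not adjacent. Note that $A(z_\rho,\omega_i)=f_\rho(i)$.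

**The retractions $T$.** $T$ consists of symbols $a_0$ and $b_{\rho,i}$ ($\rho\in R$, $i\in\mathbb Z/m$). Each $a\in T$ has a section $\varphi_a:V\to X'$ with $\varphi_a(v)\in X_v$:

* $\varphi_{a_0}(v)=\dot v$;
* for $b=b_{\rho,i}$: $\varphi_b(w_{i+1})=\omega_{i+1}$; $\varphi_b(u)=u^{\rho,i}$ for $u\in N[w_i]\setminus\{w_{i+1}\}$; $\varphi_b(u)=\dot u$ for $u\notin N[w_i]$.

In particular $\varphi_b(w_i)=\omega_i$. The exceptional choice at $w_{i+1}$ puts both $\omega_i$ and $\omega_{i+1}$ in the image, so that successive $b_{\rho,i}$ link up. Let $Y_a=\varphi_a(V)$, and define $\pi_a:X\to Y_a\cup\{0\}$ by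
$$\pi_a(x)=\varphi_a(v)\ \text{ for }x\in X_v,\qquad \pi_{b_{\rho,i}}(z_\rho)=\omega_i^\rho,\qquad \pi_a(z_\rho)=0\ \text{ for all other }a .$$
Clearly $\pi_a(y)=y$ for $y\in Y_a$.

**Example.** Let $G=\langle c\mid c\rangle$ and call the vertices of $V$ simply $w_0,w_1,w_2,w_3$. Here $N[w_i]\setminus\{w_{i+1}\}=\{w_{i-1},w_i\}$, so each vertex $w_j$ has three copies, $\dot w_j$, $w_j^{\rho,j}$ and $w_j^{\rho,j+1}$, and $|X|=13$. For $b=b_{\rho,0}$,
$$Y_b=\{w_0^{\rho,0},\ w_1^{\rho,1},\ w_3^{\rho,0},\ \dot w_2\}.$$
On $Y_b$ the cone vertex $z$ sees the first three points and not $\dot w_2$, and so does $\omega_0=w_0^{\rho,0}$. The copies of $w_2$, which had nowhere to go in Proposition 6, go to $\dot w_2$.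

The next lemma is the labelled form of (R5).

**Lemma 7.** Let $a\in T$, $x\in X$, $g\in Y_a$. If $\pi_a(x)\ne0$, then $A(x,\pi_a(x))\neq0$ and
$$A(x,g)=A(x,\pi_a(x))\,A(\pi_a(x),g).$$
If $\pi_a(x)=0$, then $A(x,g)=0$.

*Proof.* Let $x\in X_u$ and $g=\varphi_a(w)$. Then $\pi_a(x)\in X_u$, so $A(x,\pi_a(x))=\lambda(u,u)=1$, while $A(x,g)$ and $A(\pi_a(x),g)$ are both $\lambda(u,w)$ or both $0$.

Let $x=z_\rho$, $a=b_{\rho,i}$ and $g=\varphi_a(u)$. Here $\pi_a(x)=\omega_i$ and $A(z_\rho,\omega_i)=f_\rho(i)\neq0$. There are three cases.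

* If $u\notin N[w_i]$, then $g=\dot u$. So $A(z_\rho,g)=0$, and $A(\omega_i,g)=0$ since $u\not\approx w_i$.
* If $u\in N[w_i]\setminus\{w_{i+1}\}$, then $g=u^{\rho,i}$, so $A(z_\rho,g)=f_\rho(i)\lambda(w_i,u)=A(z_\rho,\omega_i)A(\omega_i,g)$.
* If $u=w_{i+1}$, then $g=\omega_{i+1}$, and $A(z_\rho,g)=f_\rho(i+1)=f_\rho(i)\lambda(w_i,w_{i+1})=A(z_\rho,\omega_i)A(\omega_i,g)$.

Let $x=z_\rho$ and $\pi_a(x)=0$. Then $a=a_0$ or $a=b_{\rho',i}$ with $\rho'\ne\rho$, and $Y_a$ contains no point of a level $(\rho,j)$. So $A(x,g)=0$. $\square$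

**Lemma 8.** For all $v\in V$ and $x\in X_v$ there are $a\in T$ and a neighbour $t$ of $v$ in $V$ with $\varphi_a(v)=x$ and $\varphi_a(t)=\dot t$. In particular every point of $X'$ lies in some $Y_a$.

*Proof.* If $x=\dot v$, take $a=a_0$ and any neighbour $t$.

If $x=v^{\rho,i}$ with $v\ne w_i$, then $v$ is a neighbour of $w_i$ other than $w_{i+1}$. Take $a=b_{\rho,i}$, so $\varphi_a(v)=x$, and a neighbour $t\ne w_i$ of $v$, which exists because degrees are at least $2$. Since $V$ is triangle-free, $t\notin N[w_i]$, so $\varphi_a(t)=\dot t$.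

If $x=w_i^{\rho,i}=\omega_i$, take $a=b_{\rho,i-1}$, for which $\varphi_a(w_i)=\omega_i$, and a neighbour $t\ne w_{i-1}$ of $w_i$. Again $t\notin N[w_{i-1}]$, so $\varphi_a(t)=\dot t$. $\square$

## 7. The regular $*$-semigroup $S$

We must show that the data come from a projection algebra, so we build a regular $*$-semigroup. Each $\pi_a$ becomes a self-adjoint operator for a $G$-valued form, and Lemma 7 is what makes it self-adjoint. In this section operators act on the right.

**Step 1: the ambient semigroup with involution.** Let $\Omega=\{gx:g\in G,\ x\in X\}$ be the free left $G$-set on $X$, and $\Omega^0=\Omega\cup\{0\}$. Define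
$$\langle gx,hy\rangle=gA(x,y)h^{-1}\in G\cup\{0\},$$
and $\langle\cdot,\cdot\rangle=0$ if an argument is $0$. Then $\langle\eta,\xi\rangle=\langle\xi,\eta\rangle^{-1}$, $\langle k\xi,\eta\rangle=k\langle\xi,\eta\rangle$ and $\langle\xi,k\eta\rangle=\langle\xi,\eta\rangle k^{-1}$.

Let $\mathbf B$ be the set of pairs $(Q,Q')$ of $G$-equivariant maps $\Omega^0\to\Omega^0$ fixing $0$ such that $\langle\xi Q,\eta\rangle=\langle\xi,\eta Q'\rangle$ for all $\xi,\eta$. Put
$$(Q,Q')(U,U')=(QU,U'Q'),\qquad(Q,Q')^*=(Q',Q).$$
The product stays in $\mathbf B$: $\langle\xi QU,\eta\rangle=\langle\xi Q,\eta U'\rangle=\langle\xi,\eta U'Q'\rangle$. So does $*$: $\langle\xi Q',\eta\rangle=\langle\eta,\xi Q'\rangle^{-1}=\langle\eta Q,\xi\rangle^{-1}=\langle\xi,\eta Q\rangle$. Clearly $(s^*)^*=s$, and $(st)^*=(U'Q',QU)=t^*s^*$ for $s=(Q,Q')$, $t=(U,U')$. Write $0$ also for the pair of zero maps.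

**Step 2: the elements.** For $x,y\in X$ and $g\in G$ let
$$\eta E_{x,g,y}=\langle\eta,x\rangle\,g\,y,\qquad \hat e_{x,g,y}=(E_{x,g,y},\,E_{y,g^{-1},x}).$$
This lies in $\mathbf B$, because
$$\langle\eta E_{x,g,y},\xi\rangle=\langle\eta,x\rangle\,g\,\langle y,\xi\rangle=\langle\eta,\ \langle\xi,y\rangle g^{-1}x\rangle .$$
Clearly $\hat e_{x,g,y}^{\,*}=\hat e_{y,g^{-1},x}$. For $a\in T$ let
$$(gx)P_a=g\,A(x,\pi_a(x))\,\pi_a(x)\quad(\text{and }0\text{ if }\pi_a(x)=0),\qquad p_a=(P_a,P_a).$$
To see that $p_a\in\mathbf B$, we need $\langle xP_a,y\rangle=\langle x,yP_a\rangle$ for $x,y\in X$; the general case follows by equivariance. Put $x'=\pi_a(x)$ and $y'=\pi_a(y)$. Suppose first that $x',y'\ne0$. Lemma 7 for $x$ with $g=y'$ gives $A(x,y')=A(x,x')A(x',y')$. Lemma 7 for $y$ with $g=x'$ gives $A(y,x')=A(y,y')A(y',x')$; inverted, $A(x',y)=A(x',y')A(y',y)$. Hence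
$$\langle xP_a,y\rangle=A(x,x')A(x',y)=A(x,x')A(x',y')A(y',y)=A(x,y')A(y',y).$$
The right side is $A(x,y')A(y,y')^{-1}=\langle x,A(y,y')y'\rangle=\langle x,yP_a\rangle$. If $x'=0$, then the left side $\langle xP_a,y\rangle$ is $0$; and $\langle x,yP_a\rangle=0$ because either $y'=0$, or $y'\in Y_a$ and $A(x,y')=0$ by Lemma 7. The case $y'=0$ is symmetric.

**Step 3: products.** From the definitions,
$$E_{x,g,y}E_{u,h,v}=E_{x,\,gA(y,u)h,\,v}\ \ (0\text{ if }y\not\sim u),\qquad E_{x,g,y}P_a=E_{x,\,gA(y,\pi_a(y)),\,\pi_a(y)}\ \ (0\text{ if }\pi_a(y)=0).$$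
Since $\langle\eta P_a,x\rangle=\langle\eta,xP_a\rangle=\langle\eta,\pi_a(x)\rangle A(x,\pi_a(x))^{-1}$, also
$$P_aE_{x,g,y}=E_{\pi_a(x),\,A(\pi_a(x),x)g,\,y}\ \ (0\text{ if }\pi_a(x)=0).$$
The second components match. For $\hat e_{x,g,y}\hat e_{u,h,v}$ the second component is $E_{v,h^{-1},u}E_{y,g^{-1},x}=E_{v,\,h^{-1}A(u,y)g^{-1},\,x}$, and $h^{-1}A(u,y)g^{-1}=(gA(y,u)h)^{-1}$. For $\hat e_{x,g,y}p_a$ it is $P_aE_{y,g^{-1},x}=E_{\pi_a(y),\,A(\pi_a(y),y)g^{-1},\,x}$, and $A(\pi_a(y),y)g^{-1}=(gA(y,\pi_a(y)))^{-1}$. The case $p_a\hat e_{x,g,y}$ follows by applying $*$. So all these products are again of the form $\hat e_{\cdot,\cdot,\cdot}$ or $0$.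

For $x\in X_v$ we have $A(x,\varphi_b(v))=\lambda(v,v)=1$, so $(gx)P_b=g\varphi_b(v)$. Therefore $P_bP_c=P_c$ on $GX'$. The image of $P_a$ lies in $GX'\cup\{0\}$, in fact in $GY_a\cup\{0\}$, on which $P_a$ is the identity. Hence
$$P_aP_bP_c=P_aP_c,\qquad P_aP_a=P_a .$$
In particular $p_ap_bp_cp_d=p_ap_d$ and $p_a=p_ap_a$.

**Step 4: $S$ is a regular $*$-semigroup.** By Step 3,
$$S=\{0\}\cup\{\hat e_{x,g,y}:x,y\in X,\ g\in G\}\cup\{p_ap_b:a,b\in T\}$$
is closed under product and under $*$. Moreover
$$\hat e_{x,g,y}\hat e_{x,g,y}^{\,*}\hat e_{x,g,y}=\hat e_{x,g,y}\hat e_{y,g^{-1},x}\hat e_{x,g,y}=\hat e_{x,g,y}$$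
because $A(x,x)=A(y,y)=1$, and $p_ap_b(p_ap_b)^*p_ap_b=p_ap_b\,p_bp_a\,p_ap_b=p_ap_b$.

The elements $\hat e_{x,g,y}$ are nonzero and pairwise distinct: the images of the two components are $Gy\cup\{0\}$ and $Gx\cup\{0\}$, which give $y$ and $x$; and $xE_{x,g,y}=gy$ gives $g$.

**Step 5: the projections.** Every projection has the form $ss^*$, and $ss^*$ is $0$, $\hat x:=\hat e_{x,1,x}$ or $p_a$ when $s$ is $0$, $\hat e_{x,g,y}$ or $p_ap_b$. So
$$\mathsf P(S)=\{0\}\cup\{\hat x:x\in X\}\cup\{p_a:a\in T\}.$$
By Step 3, $E_{x,1,x}E_{y,1,y}E_{x,1,x}=E_{x,\,A(x,y)A(y,x),\,x}$ and $P_aE_{x,1,x}P_a=E_{x',\,A(x',x)A(x,x'),\,x'}$ with $x'=\pi_a(x)$. So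
$$\theta_{\hat x}(\hat y)=\begin{cases}\hat x&x\sim y\\0&x\not\sim y,\end{cases}\qquad \theta_{p_a}(\hat x)=\begin{cases}\widehat{\pi_a(x)}&\pi_a(x)\ne0\\0&\pi_a(x)=0,\end{cases}\qquad\theta_0(q)=\theta_q(0)=0. \tag{1}$$
This is exactly the setting of Section 3; and $Y_a$ there, the set of points fixed by $\pi_a$, is our $Y_a=\varphi_a(V)$, since $\pi_a$ takes its nonzero values in $\varphi_a(V)$ and fixes it pointwise.

## 8. The maximal subgroup at $\dot o$ is $G$

Let $P=\mathsf P(S)$ and $M=\mathbf{PG}(P)$. In $M$ we write $x$, $a$, $0$ for the generators $\hat x$, $p_a$, $0$. (That the $p_a$ are pairwise distinct is not needed here; it is shown in Section 9.) Lemmas 3 and 4 apply. Let $e=\dot o$. We prove $H_e\cong G$: Step 1 gives a map to $G$, Steps 2 to 4 a surjection from $G$.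

**Step 1: a homomorphism $\Psi:H_e\to G$.** This step shows that not too much is contracted. Let $\psi:M\to S$ be the $*$-homomorphism extending the identity of $P$. For a walk $W=(x_0,\dots,x_n)$ put $A(W)=\prod_iA(x_i,x_{i+1})\in G$, in order. By the product rule, $\psi([W])=\hat e_{x_0,A(W),x_n}$. For closed walks at $e$ the elements $\hat e_{e,g,e}$ are distinct for distinct $g$ and multiply by $\hat e_{e,g,e}\hat e_{e,h,e}=\hat e_{e,gh,e}$. So, with Lemma 4, $\Psi([W])=A(W)$ is a well-defined homomorphism $H_e\to G$.

**Step 2: eliminating the cone vertices.** This step shows that each cone can be replaced by its base, and that each relator loop, in its visible copies, is killed. Fix $\rho$, and let $z=z_\rho$ and $\omega_i=\omega_i^\rho$. Apply (R4) with $a=b_{\rho,i}$, for which $\pi_a(z)=\omega_i$: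
$$z\,u^{\rho,i}=z\,\omega_i\,u^{\rho,i}\quad(u\in N[w_i]\setminus\{w_{i+1}\}),\qquad z\,\omega_{i+1}=z\,\omega_i\,\omega_{i+1}\qquad(i\in\mathbb Z/m).\tag{2}$$
Iterating the second equation from $i=0$,
$$z\omega_j=z\,\omega_0\omega_1\cdots\omega_j\quad(0\le j\le m-1),$$
and one more application, with $i=m-1$, gives $z\omega_0=z\,\omega_0\omega_1\cdots\omega_{m-1}\omega_0$. Multiply on the left by $\omega_0$ and use $\omega_0z\omega_0=\omega_0$:
$$\omega_0=\omega_0\omega_1\cdots\omega_{m-1}\omega_0. \tag{3}$$

Now let $p=u^{\rho,i}$ and $q=t^{\rho,j}$, $0\le i,j\le m-1$, be neighbours of $z$ in $X'$. By (2), $zq=z\omega_jq=z\omega_0\cdots\omega_jq$, and likewise, applying $*$, $pz=p\,\omega_i\cdots\omega_0z$. With $\omega_0z\omega_0=\omega_0$ we get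
$$pzq=p\,\omega_i\cdots\omega_1\omega_0\omega_1\cdots\omega_j\,q,$$
and the right side is the product of a walk in $X'$: $p\sim\omega_i$ because $u\in N[w_i]$, $\omega_k\sim\omega_{k+1}$ because $w_kw_{k+1}$ is an edge, and $\omega_j\sim q$.

Take a closed walk at $e$, and delete consecutive repetitions by (R1). As $e\in X'$ and distinct cone vertices are not adjacent, each occurrence of a $z_\rho$ stands between two of its neighbours in $X'$, and can be replaced as above. Hence **every element of $H_e$ is $[W]$ for a closed walk $W$ at $e$ in $X'$**.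

**Step 3: collapsing the levels.** This step shows that walks in $X'$ can be pushed to base level, so the copies contribute no new loops.

**Lemma 9.** If $v\approx w$, $x\in X_v$ and $y\in X_w$, then $xy=x\,\dot v\,\dot w\,y$ in $M$.

*Proof.* *Case $v=w$.* By Lemma 8 choose $a$ and a neighbour $t$ of $v$ with $\varphi_a(v)=y$ and $\varphi_a(t)=\dot t$. Rule (R4) for $a$ (here $\pi_a(x)=y$ and $\dot t\in Y_a$) gives $x\,y\,\dot t=x\,\dot t$. Rule (R4) for $a_0$ gives $x\,\dot v\,\dot t=x\,\dot t$ and $y\,\dot v\,\dot t=y\,\dot t$; applying $*$ to the last, $\dot t\,y=\dot t\,\dot v\,y$. By (R2), $y=y\,\dot t\,y$ and $\dot v\,\dot t\,\dot v=\dot v$. Hence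
$$xy=x\,y\,\dot t\,y=x\,\dot t\,y=x\,\dot v\,\dot t\,y=x\,\dot v\,\dot t\,\dot v\,y=x\,\dot v\,y=x\,\dot v\,\dot v\,y .$$

*Case $vw$ an edge.* By Lemma 8 choose $b\in T$ with $y\in Y_b$, and let $x_1=\varphi_b(v)$. Then $\pi_b(x)=\pi_b(\dot v)=x_1$, so (R4) gives $x\,x_1\,y=xy$ and $\dot v\,x_1\,y=\dot v\,y$. By the first case $x\,x_1=x\,\dot v\,x_1$, so
$$xy=x\,x_1\,y=x\,\dot v\,x_1\,y=x\,\dot v\,y .$$
This holds for all $x\in X_v$, $y\in X_w$ with $vw$ an edge. Applied to $y\in X_w$ and $\dot v\in X_v$, it says $y\,\dot v=y\,\dot w\,\dot v$; applying $*$, $\dot v\,y=\dot v\,\dot w\,y$. Thus $xy=x\,\dot v\,y=x\,\dot v\,\dot w\,y$. $\square$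

Let $(x_0,\dots,x_n)$ be a walk in $X'$ with $x_i\in X_{v_i}$. Then
$$x_0x_1\cdots x_n=x_0\,\dot v_0\,\dot v_1\cdots\dot v_n\,x_n. \tag{4}$$
For $n=0$ this is $x_0\dot v_0x_0=x_0$, and $n=1$ is Lemma 9. If it holds for $n\geq1$, then by Lemma 9 and $\dot v_n\,x_n\,\dot v_n=\dot v_n$,
$$x_0\cdots x_nx_{n+1}=x_0\dot v_0\cdots\dot v_n\,x_n\,x_{n+1}=x_0\dot v_0\cdots(\dot v_n\,x_n\,\dot v_n)\,\dot v_{n+1}x_{n+1}=x_0\dot v_0\cdots\dot v_n\dot v_{n+1}x_{n+1}.$$

For a walk $U=(v_0,\dots,v_n)$ in $V$ (standing still allowed) write $[\dot U]=\dot v_0\cdots\dot v_n$. By Step 2, (4) and (R1), every element of $H_e$ is $[\dot U]$ for a closed walk $U$ at $o$ in $V$.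

**Step 4: the surjection from $G$, and the conclusion.** By (R1) and (R2) we may delete repetitions and backtracking, so we may take $U$ reduced. In a bouquet of $4$-cycles, a reduced walk that leaves $o$ along a cycle must go all the way around it, because the other vertices have degree $2$. So a reduced closed walk at $o$ is a concatenation of walks $\ell(c)^{\pm1}$. Since $[\dot U^{-1}]=[\dot U]^{-1}$, the homomorphism from the free group on $C$ to $H_e$ given by $c\mapsto[\dot\ell(c)]$ is surjective.

It sends $\rho\in R$ to $\dot w_0\dot w_1\cdots\dot w_{m-1}\dot w_0$. Applying (4) to the right side of (3),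
$$\omega_0=\omega_0\,\dot w_0\,\dot w_1\cdots\dot w_{m-1}\,\dot w_0\,\omega_0 .$$
Multiply on both sides by $\dot w_0$, and use $\dot w_0\,\omega_0\,\dot w_0=\dot w_0$:
$$\dot w_0=\dot w_0\,\dot w_1\cdots\dot w_{m-1}\,\dot w_0 .$$
Since $w_0=o$, this says that $\rho$ is sent to $e$. So we get a surjective homomorphism $\Theta:G\to H_e$ with $\bar c\mapsto[\dot\ell(c)]$. Finally $\Psi\Theta(\bar c)=A(\dot\ell(c))$ is the product of $\lambda$ along $\ell(c)$, which is $\bar c$. So $\Psi\Theta=\mathrm{id}_G$, and $\Theta$ is injective. Hence $H_e\cong G$, which proves Theorem A. $\blacksquare$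

## 9. Theorem B(1): forgetting the labels

The labels in $G$ were needed for $\Psi$ but do not show in the projection algebra: in (1) only the zero pattern of $A$ appears. This section makes use of that.

**Step 1: the semigroup $S_1$.** Keep $V$, $X$, $\sim$, $T$, $\varphi_a$, $\pi_a$ from $G=\langle C\mid R\rangle$, but replace $G$ by the trivial group, and every nonzero value of $A$ by $1$. Lemma 7 persists: it now only says that two products of labels are zero at the same time, and the zero pattern is unchanged. The form is still symmetric with $A(x,x)=1$, and the values within one $X_v$ are still $1$. So Section 7 applies word for word and gives a regular $*$-semigroup $S_1$.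

**Step 2: $\mathsf P(S)\cong\mathsf P(S_1)$.** In both semigroups the operations on projections are those in (1) together with
$$\theta_{p_a}(p_b)=p_a,\qquad\theta_{\hat x}(p_a)=\begin{cases}\hat x&\pi_a(x)\ne0\\0&\pi_a(x)=0.\end{cases}$$
Indeed $P_aP_bP_a=P_aP_a=P_a$; and $E_{x,1,x}P_aE_{x,1,x}$ is $0$ if $x'=\pi_a(x)=0$, and is $E_{x,\,A(x,x')A(x',x),\,x}=E_{x,1,x}$ otherwise. It remains to see that in both semigroups the listed projections are pairwise distinct. The $\hat x$ are distinct and nonzero by Section 7. The image of $P_a$ is $GY_a\cup\{0\}$, which determines $Y_a$, and $|Y_a|=|V|\ge4$; so $p_a$ is neither $0$ nor any $\hat x$. Finally, $Y_a$ determines $a$: $Y_{a_0}$ has only points of base level, while the other levels occurring in $Y_{b_{\rho,i}}$ are exactly $(\rho,i)$ and $(\rho,i+1)$, at $w_i$ and $w_{i+1}$, and $\{i,i+1\}$ determines $i$ because $m\ge3$. So the obvious bijection $\mathsf P(S)\to\mathsf P(S_1)$ is an isomorphism, and by Section 8, $G$ is a maximal subgroup of $\mathbf{PG}(\mathsf P(S_1))$.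

**Step 3: $S_1$ is $\mathcal H$-trivial.** By Lemma 1(c), $s\,\mathcal H\,t$ implies $ss^*=tt^*$ and $s^*s=t^*t$. For $s=\hat e_{x,1,y}$ these two projections are $\hat x,\hat y$; for $s=p_ap_b$ they are $p_a,p_b$; for $s=0$ they are $0,0$. Since the listed projections are distinct, they determine $s$.

**Step 4: finiteness.** If $G$ is finitely presented, take $C$ and $R$ finite. Then $V$, every $X_v$, $X$, $T$ and hence $S_1$ are finite. This proves B(1). $\blacksquare$

## 10. Theorem B(2): finite $P$ gives finitely presented groups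

If $G$ is finitely presented, B(1) gives a finite $P$. For the converse let $P$ be finite and $M=\mathbf{PG}(P)$, with the presentation of Proposition 2, which is now finite. Recall that the projections of $M$ are the elements of $P$.

**Step 1: a groupoid.** This step turns a maximal subgroup into a vertex group of a groupoid. If $f$ is an idempotent of $M$, its $\mathcal D$-class contains the projection $ff^*$, and group $\mathcal H$-classes in one $\mathcal D$-class are isomorphic. So it suffices to treat $H_e$ with $e\in P$. Let $Q$ be the set of projections in the $\mathcal D$-class of $e$; it is finite. Let $\mathbf C$ have object set $Q$, and as morphisms $q\to q'$ the elements $s\in M$ with $ss^*=q$ and $s^*s=q'$, composed by the product of $M$. If $s:q\to q'$ and $t:q'\to q''$, then $st(st)^*=s\,tt^*s^*=s\,s^*s\,s^*=ss^*=q$, and dually $(st)^*st=q''$. The identity at $q$ is $q$, and $s^*$ is inverse to $s$. So $\mathbf C$ is a groupoid. It is connected: if $q\in Q$ there is $s$ with $e\,\mathcal R\,s\,\mathcal L\,q$, so $ss^*=e$ and $s^*s=q$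 by Lemma 1(c). The vertex group at $e$ is $\{s:ss^*=e=s^*s\}=H_e$, again by Lemma 1(c).

**Step 2: a finite digraph.** This step describes morphisms of $\mathbf C$ by paths. Let $\Delta$ be the digraph on $Q$ with an edge
$$(q,p):\ q\to\theta_p(q)\qquad\text{for }q\in Q,\ p\in P\text{ with }\theta_q(p)=q,$$
labelled $p$. Send this edge to $qp$. This is a morphism $q\to\theta_p(q)$ of $\mathbf C$: $qp(qp)^*=qpq=q$ and $(qp)^*qp=pqp=\theta_p(q)$; in particular $\theta_p(q)\in Q$. From a given vertex there is at most one edge with a given label.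

**Lemma 10.** Let $q\in Q$ and let $w=p_1\cdots p_k$ be a word over $P$ (possibly empty). Then $w$ is the label of a path in $\Delta$ from $q$ if and only if $qw\,\mathcal R\,q$ in $M$. In this case the path is unique, ends at $(qw)^*(qw)$, and is sent to $qw\in\mathbf C$.

*Proof.* Let $s_j=qp_1\cdots p_j$ and $q_j=s_j^*s_j$, with $s_0=q_0=q$. Note $s_jq_j=s_j$.

Suppose there is such a path. We show by induction that its first $j$ edges are sent to $s_j$ and end at $q_j$. For the next edge, $(q_j,p_{j+1})$, the product is $s_j\cdot q_jp_{j+1}=s_jp_{j+1}=s_{j+1}$, and a morphism $s_{j+1}$ of $\mathbf C$ ends at $s_{j+1}^*s_{j+1}=q_{j+1}$. So $qw=s_k$ is a morphism with source $q$, that is, $qw(qw)^*=q$, and $qw\,\mathcal R\,q$. Uniqueness is clear.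

Conversely let $qw\,\mathcal R\,q$. Then $qM^1\supseteq s_jM^1\supseteq qwM^1=qM^1$, so $s_j\,\mathcal R\,q$ and $s_js_j^*=q$ for all $j$; in particular $q_j\in Q$. Since $s_{j+1}=s_jp_{j+1}=s_jq_jp_{j+1}$,
$$q=s_{j+1}s_{j+1}^*=s_j\,q_jp_{j+1}q_j\,s_j^* .$$
Multiply by $s_j^*$ on the left and $s_j$ on the right. The left side becomes $s_j^*qs_j=s_j^*s_j=q_j$, and the right side $q_jp_{j+1}q_j$. So $\theta_{q_j}(p_{j+1})=q_j$, and $(q_j,p_{j+1})$ is an edge. It ends at $p_{j+1}q_jp_{j+1}=p_{j+1}s_j^*s_jp_{j+1}=q_{j+1}$. So the edges $(q_j,p_{j+1})$ form a path from $q$ with label $w$. $\square$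

Every morphism $s$ of $\mathbf C$ with source $q$ is the image of a path from $q$: write $s$ as a word $w$ over $P$; then $qw=qs=s\,\mathcal R\,q$, and Lemma 10 applies. In particular $\Delta$ is connected.

**Step 3: finitely many relations.** Impose on the category of paths of $\Delta$ the following relations.

* (i) For $q\in Q$, the loop $(q,q)$ equals $1_q$.
* (ii) For $q\in Q$ and each defining relation $l=r$ of Proposition 2 with $ql\,\mathcal R\,q$, the paths from $q$ labelled $l$ and $r$ are equal.

In (ii), $ql=qr$ in $M$, so by Lemma 10 both paths exist, have the same end, and have the same image; (i) holds in $\mathbf C$ since $qq=q$. So the relations hold in $\mathbf C$, and there are finitely many.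

They suffice. Let two paths from $q$, with labels $w,w'$, have the same image $s=qw=qw'$. The nonempty words $qw$ and $qw'$ are equal in $M$, so there is a chain of words $u_0=qw,u_1,\dots,u_n=qw'$ in which each arises from the previous one by one application of a defining relation. Each $u_j$ represents $s$, and $qs=s\,\mathcal R\,q$, so by Lemma 10 each $u_j$ labels a path from $q$. Let $u_j=\alpha l\beta$ and $u_{j+1}=\alpha r\beta$, where $l=r$ or $r=l$ is a defining relation. Let $q'$ be the end of the path from $q$ labelled $\alpha$. Then $l$ labels a path from $q'$, so $q'l\,\mathcal R\,q'$, and (ii) at $q'$ identifies the paths from $q'$ labelled $l$ and $r$; both are followed by the path labelled $\beta$ from their common end. So the paths labelled $u_j$ and $u_{j+1}$ are identified. Finally, the path labelled $qw$ is the loop $(q,q)$ followed by the path labelled $w$, and by (i) it is identified with the latter; likewise for $w'$.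

So $\mathbf C$ is the category presented by $\Delta$ with relations (i) and (ii): every assignment of morphisms of a category to the edges of $\Delta$ that respects ends and satisfies the relations extends uniquely to a functor on $\mathbf C$.

**Step 4: a finite presentation of $H_e$.** Choose a spanning tree of (the underlying graph of) $\Delta$. Let $K$ be the group generated by the edges of $\Delta$, with the relations $d=1$ for tree edges $d$, and the relations (i), (ii) read as relations between words in the edges. It is finitely presented. By Step 3, $d\mapsto d$ extends to a functor $F:\mathbf C\to K$ (with $K$ as a category with one object).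

For $q\in Q$ let $t_q:e\to q$ be the morphism of $\mathbf C$ given by the tree path from $e$ to $q$, with inverses for edges traversed backwards; $t_e=e$, and $F(t_q)=1$. For an edge $d:q\to q'$ with image $\tilde d\in\mathbf C$ put $J(d)=t_q\,\tilde d\,t_{q'}^{-1}\in H_e$. For a path from $q$ to $q'$ with image $s$, the product of the $J(d)$ along it telescopes to $t_q\,s\,t_{q'}^{-1}$. So $J$ respects (i) and (ii), and it sends tree edges to $e$. Thus $J:K\to H_e$ is a homomorphism. For $s\in H_e$, the image of a closed path at $e$, we get $JF(s)=t_e\,s\,t_e^{-1}=s$. For an edge $d:q\to q'$, $FJ(d)=F(t_q)\,d\,F(t_{q'})^{-1}=d$. So $H_e\cong K$ is finitely presented. This proves B(2). $\blacksquare$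

## 11. Theorem B(3): many groups at once

If $K=\varnothing$ there is nothing to prove. For $k\in K$ let $S_k$, $P_k=\mathsf P(S_k)$ and $e_k\in P_k$ be as in Sections 6–8 for the group $G_k$, so that the maximal subgroup of $\mathbf{PG}(P_k)$ at $e_k$ is isomorphic to $G_k$.

**Step 1: the common projection algebra.** Let $S$ be the $0$-direct union of the $S_k$: the zeros are identified, and $st=0$ if $s,t$ are nonzero elements of different $S_k$. It is a regular $*$-semigroup: a triple product with factors from different $S_k\setminus\{0\}$ is $0$ in both bracketings, and the identities for $*$ hold in each $S_k$ and for products equal to $0$. Let $P=\mathsf P(S)=\bigcup_kP_k$ and $M=\mathbf{PG}(P)$. As in (R0), $0$ is a zero of $M$. If $p,q$ are nonzero elements of different $P_k$, then in $M$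
$$pq=pqpq=\theta_p(q)\,q=0\,q=0.$$

**Step 2: $\mathbf{PG}(P_k)$ embeds in $M$.** The inclusion $P_k\to P$ preserves the operations. So does the map $P\to P_k$ that is the identity on $P_k$ and sends $P\setminus P_k$ to $0$. Indeed, if $p,q\in P_k$ this is clear. If exactly one of $p,q$ lies in $P_k$, then $\theta_p(q)=0$, and the images also give $0$, because one of them is $0$. If neither does, then $\theta_p(q)$ is $0$ or outside $P_k$, so its image is $0=\theta_0(0)$. By the universal properties we get $*$-homomorphisms
$$\mathbf{PG}(P_k)\to M\to\mathbf{PG}(P_k)$$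
whose composite is the identity on $P_k$, hence the identity. So $\mathbf{PG}(P_k)$ embeds in $M$ as the subsemigroup generated by $P_k$.

**Step 3: the local monoid at $e_k$.** Consider a word over $P$ beginning and ending with $e_k$ that has a letter outside $P_k$. The letter before the first such letter lies in $P_k$; whether it is $0$ or not, the product of the two is $0$ in $M$. So the word is $0$ in $M$. Hence $e_kMe_k$ is the image of $e_k\mathbf{PG}(P_k)e_k$ under the embedding of Step 2, the two monoids are isomorphic, and so are their groups of units. The maximal subgroup of $M$ at $e_k$ is therefore isomorphic to $G_k$, for every $k\in K$. $\blacksquare$
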